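# Tetravalent half-arc-transitive graphs whose attachment number does not divide their radius

## 1. Half-arc-transitive actions, alternating cycles, radius and attachment number

Graphs are finite, simple and connected, with two exceptions that will be announced: a tree and one infinite graph. A graph is tetravalent if every vertex has valency 4. An arc is an ordered pair of adjacent vertices, so each edge carries two arcs. Groups act on the left.

**Definition 1.** Let $\Gamma$ be a tetravalent graph. A group $G\le\mathrm{Aut}(\Gamma)$ is *half-arc-transitive* if it is transitive on the vertices and on the edges of $\Gamma$, but not on the arcs. The graph $\Gamma$ is a *half-arc-transitive graph* if $\mathrm{Aut}(\Gamma)$ itself is half-arc-transitive.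

Such a $G$ orients the graph. Fix an arc $(u,v)$. By edge-transitivity every arc lies in the $G$-orbit of $(u,v)$ or of $(v,u)$, and these orbits differ because $G$ is not arc-transitive. If some edge had both of its arcs in the orbit of $(u,v)$, some element of $G$ would reverse that edge, and by edge-transitivity some element would reverse $\{u,v\}$, so that the orbits would coincide. So each of the two orbits contains exactly one arc of each edge. Choosing one orbit orients every edge, and $G$ preserves this orientation. By vertex-transitivity all out-degrees are equal and all in-degrees are equal, so each is $2$.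

**Example 1 (a torus).** Let $k\ge 3$. Take vertices $\mathbb Z_k\times\mathbb Z_k$ and join $v$ to $v\pm e_1$ and $v\pm e_2$, where $e_1=(1,0)$, $e_2=(0,1)$. Let $G$ be generated by the translations and the swap of coordinates. It is transitive on vertices and edges and preserves the orientation $v\to v+e_1$, $v\to v+e_2$, so it is half-arc-transitive. The graph is not a half-arc-transitive graph, since $v\mapsto -v$ is an automorphism that reverses the orientation.

**Example 2 ($K_{4,4}$).** Take vertices $\mathbb Z_8$ and join $x$ to $x\pm1$ and $x\pm 5=x\mp3$. These are all the pairs of opposite parity, so the graph is $K_{4,4}$. Orient the edges of difference $\pm1$ from even to odd, and those of difference $\pm5$ from odd to even. Let $G$ be generated by $x\mapsto x+2$, $x\mapsto -x$ and $t:x\mapsto 5x+1$. The first two maps preserve parity and both difference classes. The map $t$ changes parity and exchanges the two classes, because $5\cdot5=1$ in $\mathbb Z_8$. So $G$ preserves the orientation. It is vertex-transitive; the maps $x\mapsto\pm x+2j$ are transitive on the edges of difference $\pm1$, and $t$ carries these to the others. So $G$ is half-arc-transitive,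 while $K_{4,4}$ is arc-transitive.

The first half-arc-transitive *graphs* that we can certify will be those built in Sections 5–11.

**Definition 2.** Fix the orientation given by a half-arc-transitive $G$. A *$G$-alternating cycle* is a cycle of $\Gamma$ whose consecutive edges have opposite orientations: each of its vertices is either the tail of both incident cycle edges or the head of both.

Choosing the other arc orbit reverses all edges and gives the same alternating cycles. An alternating cycle is determined by any of its edges: at a tail we must continue along the other out-edge, at a head along the other in-edge. We recall that the $G$-alternating cycles decompose $E(\Gamma)$ in a $G$-invariant way and all have the same even length $2r$. Each vertex lies on exactly two of them, one through its two out-edges and one through its two in-edges.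

**Definition 3.** The number $r$ is the *$G$-radius* $\mathrm{rad}_G(\Gamma)$. Any two distinct intersecting $G$-alternating cycles meet in the same number of vertices; this number is the *attachment number* $\mathrm{att}_G(\Gamma)$. For $G=\mathrm{Aut}(\Gamma)$ the subscript is dropped.

In Example 1, the alternating cycle through the out-edges of $v$ has tails $v+j(e_1-e_2)$ and heads $v+e_1+j(e_1-e_2)$, $j\in\mathbb Z_k$. So there is one alternating cycle $C_m$ for each $m\in\mathbb Z_k$: its tails are the $k$ vertices with coordinate sum $m$, its heads the $k$ vertices with coordinate sum $m+1$. The cycles $C_m$ and $C_{m+1}$ meet in the $k$ vertices of sum $m+1$. So $\mathrm{rad}_G=\mathrm{att}_G=k$.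

In Example 2 the edges of difference $\pm1$ form one alternating 8-cycle, those of difference $\pm5$ another, and both contain all vertices. So $\mathrm{rad}_G=4$ and $\mathrm{att}_G=8$.

## 2. Divisibility of the radius by the attachment number

It is known that $\mathrm{att}_G(\Gamma)$ always divides $2\,\mathrm{rad}_G(\Gamma)$. Moreover, if $\Gamma$ is a tetravalent half-arc-transitive graph with $\mathrm{att}(\Gamma)=2$, then $\mathrm{att}(\Gamma)$ divides $\mathrm{rad}(\Gamma)$ (Marušič–Waller). In Example 2 the attachment number $8$ does not divide the radius $4$, but there the full automorphism group is larger than $G$. Primož Potočnik and Primož Šparl, in "On the radius and the attachment number of tetravalent half-arc-transitive graphs", arXiv:1704.07159 (2017), pose the following question. *Does $\mathrm{att}(\Gamma)$ divide $\mathrm{rad}(\Gamma)$ for every tetravalent half-arc-transitive graph $\Gamma$?* The answer is no, and one can say exactly how it fails.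

**Theorem A.** Let $a\equiv0\pmod 4$, let $\ell\ge3$ be odd, and put $r=a\ell/2$. There are infinitely many tetravalent half-arc-transitive graphs $\Gamma$ with $\mathrm{att}(\Gamma)=a$ and $\mathrm{rad}(\Gamma)=r$. Here $2r/a=\ell$ is odd, so $a\nmid r$.

**Theorem B.** Let $G$ act half-arc-transitively on a tetravalent graph $\Gamma$, with $a=\mathrm{att}_G(\Gamma)$, $r=\mathrm{rad}_G(\Gamma)$ and $a\nmid r$. If $a\equiv2\pmod4$ or $a=2r$, then $\Gamma$ is arc-transitive.

**Corollary.** A pair $(r,a)$ with $a\nmid r$ equals $(\mathrm{rad}(\Gamma),\mathrm{att}(\Gamma))$ for some tetravalent half-arc-transitive graph $\Gamma$ if and only if $4\mid a$ and $2r/a$ is an odd integer $\ge3$. Each such pair is realized by infinitely many graphs, and the pair of smallest radius is $(6,4)$.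

The case $a\equiv2\pmod 4$ of Theorem B is known, due to Potočnik and Šparl; we prove it anyway, because its proof shows where to look for counterexamples.

The corollary follows from the theorems. Suppose $(r,a)$ is realized and $a\nmid r$. As $a\mid2r$, the integer $2r/a$ is odd, so $a$ is even. By Theorem B with $G=\mathrm{Aut}(\Gamma)$, neither $a\equiv2\pmod4$ nor $a=2r$ holds; so $4\mid a$ and $2r/a\ge3$. The converse is Theorem A. Since $r=a\ell/2\ge4\cdot3/2=6$, with equality only for $a=4$ and $\ell=3$, the smallest radius is $6$.

Let us try small radii. An odd $a$ dividing $2r$ divides $r$, so only even $a$ matter. The pairs with $a\mid2r$, $a\nmid r$ and $r\le6$ are $(2,4)$, $(3,2)$, $(3,6)$, $(4,8)$, $(5,2)$, $(5,10)$, $(6,4)$, $(6,12)$. In every one of them except $(6,4)$ either $a\equiv2\pmod4$ or $a=2r$, so Theorem B removes it. The first pair that survives is radius $6$, attachment number $4$.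

## 3. How two alternating cycles meet, and the antipodal map

**Lemma 1.** Let $G$ act half-arc-transitively on the tetravalent graph $\Gamma$, with $a=\mathrm{att}_G(\Gamma)$, $r=\mathrm{rad}_G(\Gamma)$ and $a\nmid r$. Let $C=(v_x)_{x\in\mathbb Z_{2r}}$ be a $G$-alternating cycle, numbered so that $v_x$ is a tail in $C$ exactly when $x$ is even.

(a) The stabilizer $G_C$ of $C$ induces on the indices exactly the $2r$ maps $x\mapsto\pm x+2j$.

(b) The number $\ell=2r/a$ is an odd integer, $a$ is even, and $v_x,v_y$ have the same second alternating cycle if and only if $x\equiv y\pmod\ell$.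

(c) Let $C'\ne C$ be an alternating cycle meeting $C$. Number $C$ so that $v_0\in C\cap C'$ is a tail in $C$, and write $C'=(w_x)_{x\in\mathbb Z_{2r}}$ with $w_0=v_0$. Then there is a unit $c\in\mathbb Z_a^*$ with $v_{i\ell}=w_{ci\ell}$ for all $i\in\mathbb Z_a$.

**Proof of (a).** If $g\in G$ maps an edge of $C$ to an edge of $C$, then $gC=C$. As $G$ is edge-transitive, $G_C$ is transitive on the $2r$ edges of $C$. It preserves tails and heads, hence the parity of indices. The parity-preserving symmetries of a $2r$-cycle are the maps $x\mapsto\pm x+2j$; there are $2r$ of them (note $2r\ge4$), and at least $2r$ are needed for transitivity on edges.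

**Proof of (b).** Call $x,y$ equivalent if $v_x,v_y$ have the same second alternating cycle. The group $G_C$ permutes the classes. Let $A$ be the class of $0$. Then $v_x$ with $x\in A$ are the vertices of $C$ on one other alternating cycle, so $|A|=a$. If $x,y\in A$ have equal parity, the translation by $y-x$ is induced by $G_C$ and maps $x$ to $y$, so it maps $A$ to itself; since $0\in A$, also $y-x\in A$. Hence the even part $A^+$ of $A$ is a subgroup of $\mathbb Z_{2r}$, and the odd part is empty or a coset $x+A^+$. In the latter case the map $x\mapsto-x$, which fixes $0$, gives $-A=A$. So $-x\in x+A^+$ and $2x\in A^+$. In both cases $A$ is a subgroup, so $A=k\mathbb Z_{2r}$ with $k=2r/a$. If $k$ were even, $r=a(k/2)$ would be divisible by $a$. So $k=\ell$ is odd, and $a=2r/\ell$ is even. The even translates of $A$ are classes, and they are all the cosets of $A$, because $A+1=A+(1+\ell)$ with $1+\ell$ even.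

**Proof of (c).** By (b), applied to $C$ and to $C'$, we have $C\cap C'=\{v_{i\ell}\}=\{w_{i\ell}\}$, so $v_{i\ell}=w_{\pi(i)\ell}$ for a bijection $\pi$ of $\mathbb Z_a$ with $\pi(0)=0$. If $a=2$ then $\pi$ is the identity and $c=1$. Let $a>2$ and $i\in\mathbb Z_a$. By (a) some $g\in G_C$ induces $x\mapsto2i\ell-x$ on $C$. It fixes $v_{i\ell}$ and preserves $C$, so it preserves $C'$. On $C\cap C'$ it acts by $j\mapsto2i-j$, which is not the identity as $a>2$. So on the cycle $C'$ it is a nontrivial symmetry fixing $w_{\pi(i)\ell}$, that is, the reflection $w_x\mapsto w_{2\pi(i)\ell-x}$. Comparing the two descriptions of $gv_{i'\ell}$,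
$$\pi(2i-i')=2\pi(i)-\pi(i')\qquad(i,i'\in\mathbb Z_a).\tag{1}$$
With $i=0$ this says $\pi(-x)=-\pi(x)$. With $i=1$, $i'=-x$ it says $\pi(x+2)=2\pi(1)+\pi(x)$. Starting from $\pi(0)=0$ and from $\pi(1)$, we get $\pi(x)=\pi(1)x$ for all $x$. Since $\pi$ is bijective, $c=\pi(1)$ is a unit. $\square$

**Proof of Theorem B.** We look for an automorphism that exchanges the two $G$-orbits on arcs. The natural candidate is the antipodal map.

**Step 1: the antipodal map is well defined.** This step shows that the antipode of a vertex is the same in both alternating cycles through it. As $a$ is even, the unit $c$ is odd, so $c\cdot a/2=a/2$ in $\mathbb Z_a$. Since $\ell a/2=r$,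
$$v_{i\ell+r}=v_{(i+a/2)\ell}=w_{(ci+a/2)\ell}=w_{ci\ell+r}.$$
So the map $\psi$ sending each vertex to its antipode is a well-defined involution on $V(\Gamma)$ that acts on each alternating cycle as the rotation by $r$. Every edge lies on an alternating cycle, so $\psi\in\mathrm{Aut}(\Gamma)$.

**Step 2: the case $a\equiv2\pmod4$.** Here $\psi$ reverses the orientation. Indeed $r=\ell a/2$ is odd, so $\psi$ maps the arc $(v_0,v_1)$, which goes from tail to head, to $(v_r,v_{r+1})$, which goes from head to tail. So $\langle G,\psi\rangle$ is arc-transitive.

**Step 3: the case $a=2r$.** Here a rotation by one step works. We have $\ell=1$, $a\ge4$ and $V(C')=V(C)$. All four edges at each vertex of $C$ lie in $C\cup C'$, so by connectedness $V(\Gamma)=V(C)$ and $E(\Gamma)=E(C)\cup E(C')$. As $v_x=w_{cx}$, the map $v_x\mapsto v_{x+1}$ is $w_y\mapsto w_{y+c}$ on $C'$; so it preserves $C$ and $C'$ and is an automorphism. It maps the positive arc $(v_0,v_1)$ to the negative arc $(v_1,v_2)$. So $\Gamma$ is arc-transitive. $\square$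

For $a=2$, Step 2 says that a half-arc-transitive graph with attachment number $2$ has even radius, as recalled in Section 2.

## 4. Rotation by $\ell$: the multiplier around a closed chain

Now let $4\mid a$ and $\ell\ge3$, and try to prove in the same way that $\Gamma$ is arc-transitive. The antipodal map no longer helps: $r=\ell a/2$ is even, so $\psi$ maps tails to tails and heads to heads. We need a rotation of $C$ by an odd amount that preserves the residue classes modulo $\ell$, each of which is the intersection with another alternating cycle. The rotation by $\ell$ is the obvious one.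

Let $\theta$ rotate $C$ by $\ell$, so $v_{i\ell}\mapsto v_{(i+1)\ell}$. By Lemma 1(c) this is $w_{ci\ell}\mapsto w_{ci\ell+c\ell}$ on $C\cap C'$. So we extend $\theta$ to $C'$ as the rotation by $c\ell$. This again preserves the residue classes modulo $\ell$, so we can pass to the cycles that meet $C'$, and so on, always extending the rotation by a multiple of $\ell$ to the next cycle. But at each passage the multiple is multiplied by a unit of $\mathbb Z_a$. If a chain of successively intersecting alternating cycles closes up, we return to the first cycle with the rotation by $\ell$ replaced by the rotation by $u\ell$, where $u\in\mathbb Z_a^*$ is the product of the units met along the way. The extension is consistent only if $u=1$ for every closed chain, and nothing in Lemma 1 forces this. This is the exact point where the attempted proof stops.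

So we should build a graph that has a closed chain with $u\ne1$. We choose the local pattern with $c=q=1+a/2$, which satisfies $q^2=1\neq q$. First we build an infinite graph in which the alternating cycles are glued along a tree with this pattern, with a group $U$ acting on it and a character $\chi:U\to\mathbb Z_a^*$ that records the multiplier. Then we divide by a normal subgroup $N$ of finite index with $\chi(N)\ne1$ that is otherwise so small that the local structure survives.

## 5. The amalgam $U$ and its multiplier $\chi$

From here to the end, $a=2n$ with $n$ even, $\ell\ge3$ is odd, $r=n\ell$ (so $2r=a\ell$), and $q=1+n\in\mathbb Z_a$. Then $q$ is odd, $2q=2$, $q^2=1+2n+n^2=1$ and $q\ne1$ in $\mathbb Z_a$. The smallest case is $a=4$, $\ell=3$, $r=6$, $n=2$, $q=3=-1$.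

**Recall (amalgams).** If $P$ and $P'$ contain a common subgroup $Q$, the amalgam $P*_QP'$ is generated by $P$ and $P'$ subject to the relations of both, with the two copies of $Q$ identified. The factors embed, with intersection $Q$, and each element of finite order is conjugate into a factor. Let $W=P*_QP'$. The graph with vertex set $W/P\sqcup W/P'$ and edge set $W/Q$, where $gQ$ joins $gP$ and $gP'$, is a tree, the Bass–Serre tree; $W$ acts on it without inversions. A group acting freely and without inversions on a tree is free. As a small example, $\langle x\rangle*\langle y\rangle$ with $x^2=y^2=1$ and $Q=1$ is the infinite dihedral group, and its tree is a two-way infinite line: a coset $g\langle x\rangle$ lies on the two edges $g$ and $gx$.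

**The group of one cycle.** Let $P_C=\langle\rho,h\rangle$ be the dihedral group of order $2r$, with $\rho^r=h^2=1$ and $h\rho h=\rho^{-1}$. It acts faithfully on $\mathbb Z_{2r}$ by $\rho:x\mapsto x+2$, $h:x\mapsto-x$, and its elements are the maps $x\mapsto\pm x+2j$: the group of Lemma 1(a). Put $z=\rho^\ell$, an element of order $n$.

**The group of one intersection.** Let $P_A$ be the group of permutations of $\mathbb Z_a$ generated by $h:x\mapsto-x$, $z:x\mapsto x+2$, $t:x\mapsto qx+1$. For $a=8$ it is the group of Example 2. It consists of the maps $x\mapsto\pm x+2j$ and $x\mapsto\pm qx+2j+1$. Indeed the set of these maps contains the generators and is closed under composition, because $q$ is odd and $q^2=1$: for instance $\varepsilon q(\delta qx+2j+1)+2i+1=\varepsilon\delta x+(\text{even})$. Each of its maps is clearly a product of the generators. They are pairwise distinct: the two types differ in the parity of the image of $0$, and within a type two signs cannot give the same map, since $2x$ is not constant on $\mathbb Z_a$ for $a\ge4$. So $|P_A|=4n=2a$. The group is transitive on $\mathbb Z_a$, and the stabilizer of $0$ is $\langle h\rangle$. Moreover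
$$h^2=z^n=1,\quad hzh=z^{-1},\quad tz=zt,\quad t^2=z^{1+n/2},\quad hth=z^{-1}t.\tag{2}$$
Indeed $tz:x\mapsto qx+2q+1=qx+3$, as does $zt$; $t^2:x\mapsto x+q+1=x+2+n$; and $hth:x\mapsto qx-1$. A group with presentation (2) has order at most $4n$, since $\langle z\rangle$ is normal with a quotient generated by two commuting elements of order at most $2$. So (2) presents $P_A$.

**The amalgam.** In both groups $Q=\langle z,h\rangle$ is dihedral of order $2n$ (the maps $x\mapsto \pm x+2j\ell$ of $\mathbb Z_{2r}$, and $x\mapsto\pm x+2j$ of $\mathbb Z_a$). Let $U=P_C*_QP_A$. Substituting $z=\rho^\ell$ in (2), $U$ has generators $h,\rho,t$ and relations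
$$\rho^{n\ell}=1,\quad[t,\rho^\ell]=1,\quad t^2=\rho^{\ell(1+n/2)};\qquad h^2=1,\quad h\rho h=\rho^{-1},\quad hth=\rho^{-\ell}t.\tag{3}$$

**The subgroup $K$.** We split off $h$. Let $K$ be the group with generators $\rho,t$ and the first three relations of (3). It is the amalgam of $\langle\rho\rangle\cong\mathbb Z_{n\ell}$ and the abelian group $\langle z,t\mid z^n=1,[t,z]=1,t^2=z^{1+n/2}\rangle$ over $\langle z\rangle\cong\mathbb Z_n$. The latter group has order $2n$: at most $2n$ by its presentation, and it maps onto the subgroup $\{x\mapsto x+2j,\ x\mapsto qx+2j+1\}$ of $P_A$. The assignment $\sigma:\rho\mapsto\rho^{-1}$, $t\mapsto\rho^{-\ell}t$ respects the relations of $K$; for the third,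
$$(\rho^{-\ell}t)^2=\rho^{-2\ell}t^2=\rho^{\ell(-1+n/2)}=\rho^{-\ell(1+n/2)},$$
because $\rho^{n\ell}=1$. Also $\sigma^2(t)=\rho^\ell\rho^{-\ell}t=t$, so $\sigma^2=1$. Hence (3) presents $K\rtimes\langle h\rangle$ with $h$ acting as $\sigma$, that is, $U=K\rtimes\langle h\rangle$.

**Two homomorphisms.** By (3) there are homomorphisms $\lambda:U\to\mathbb Z_2$ with $t\mapsto1$ and $\rho,h\mapsto0$, and
$$\chi:U\to\mathbb Z_a^*,\qquad h\mapsto-1,\quad\rho\mapsto1,\quad t\mapsto q.\tag{4}$$
On $K$ we have $\chi(\nu)=q^{\lambda(\nu)}$, since both sides are homomorphisms on $K$ that agree on $\rho$ and $t$.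

## 6. The infinite graph $\hat\Gamma$

**The tree $T$.** Let $T$ have as vertices the cosets $gP_C$ and as edges the cosets $gP_A$, where $gP_A$ joins $gP_C$ and $gtP_C$. Since $P_A=Q\cup tQ$, this is the Bass–Serre tree of $U$ with the vertices $gP_A$, which have valency $|P_A:Q|=2$, read as midpoints of edges. So $T$ is a tree, regular of valency $|P_C:Q|=\ell$. The edges of $T$ at the vertex $P_C$ are
$$E_x:=\rho^jP_A\quad(2j\equiv x\bmod\ell),\qquad x\in\mathbb Z_\ell.$$
They are well defined and distinct, since the cosets of $Q$ in $P_C$ are $\rho^jQ$ with $j$ modulo $\ell$ and $2$ is invertible modulo $\ell$. The group $P_C$ permutes them as $x\mapsto\pm x+2j$. So $U$ is transitive on incident pairs (vertex of $T$, edge of $T$).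

**Vertices and the cycle $C_0$.** The vertex set of $\hat\Gamma$ is $U/\langle h\rangle$, with base vertex $o=\langle h\rangle$. For indices in $\mathbb Z_{2r}$ put
$$v_{2j}=\rho^jo,\qquad v_{\ell+2j}=\rho^jto.$$
The map $x\mapsto v_x$ is $P_C$-equivariant. For $\rho$ this is clear. For $h$ we have $hv_{2j}=v_{-2j}$ and, as $ho=o$, $hv_{\ell+2j}=\rho^{-j}(hth)o=\rho^{-j-\ell}to=v_{-\ell-2j}$. The $v_x$ are distinct. For even indices this holds because $\langle\rho\rangle\cap\langle h\rangle=1$. For odd indices, $\rho^ito=\rho^{i'}to$ gives $\rho^{i'-i}\in t\langle h\rangle t^{-1}=\{1,hz^{-1}\}$, so $\rho^{i'-i}=1$. An even and an odd index cannot give the same vertex, since $t\notin Q=P_C\cap P_A$.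

Put $a_i=v_{i\ell}$ for $i\in\mathbb Z_a$. Then $a_{2j}=z^jo$ and $a_{2j+1}=z^jto$, so $A_0:=\{a_i\}=P_Ao$. Since $\langle h\rangle$ is the stabilizer of $0$ in $P_A$, and $z^j$, $z^jt$ map $0$ to $2j$, $2j+1$, the group $P_A$ acts on the indices of the $a_i$ as it acts on $\mathbb Z_a$. In particular
$$ta_i=a_{qi+1}.\tag{5}$$

Let $C_0$ be the cycle of length $2r$ with edges $\{v_x,v_{x+1}\}$. The edges of $\hat\Gamma$ are all $U$-images of edges of $C_0$. They form the single orbit $U\{v_0,v_1\}$, because $P_C$ is transitive on the edges of $C_0$.

**Projection and labels.** Let $\Pi(go)=gP_A$, a map from vertices of $\hat\Gamma$ to edges of $T$. The fiber over $E_0=P_A$ is $A_0$, and all fibers have size $a$. Since $tP_A=P_A$, we get $\Pi(v_{2j})=\Pi(v_{\ell+2j})=\rho^jP_A$, that is,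
$$\Pi(v_x)=E_{x\bmod\ell}.$$
So the ends of the edge $g\{v_0,v_1\}$ lie over the two distinct $T$-edges $gE_0,gE_1$, whose unique common end is $gP_C$. Call $gP_C$ the *label* of the edge. The edges with label $P_C$ are $g\{v_0,v_1\}$ with $g\in P_C$, that is, the edges of $C_0$. So the edges labeled $y=gP_C$ form the $2r$-cycle $C_y:=gC_0$. It contains the whole fiber over each $T$-edge at $y$, and $v_x,v_{x'}$ lie in the same fiber exactly when $x\equiv x'\pmod\ell$. For $a=4$, $\ell=3$, the tree is cubic, each vertex of it carries a $12$-cycle, and neighboring $12$-cycles share $4$ vertices, every third one along each.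

**Valency.** An edge at $o$ is labeled by an end of $\Pi(o)=E_0$, that is, by $P_C$ or $tP_C$. There are exactly two edges at $o$ with each label, because $o\in C_0$ and $o\in A_0=tA_0\subset tC_0$. The other ends of two edges with the same label are distinct vertices of a cycle. The other ends of two edges with different labels lie over $T$-edges at $P_C$, respectively $tP_C$, other than $E_0$; these are different $T$-edges, since $E_0$ is the only one containing both $P_C$ and $tP_C$. So $\hat\Gamma$ is simple and tetravalent.

**Connectedness.** The component of $o$ contains $C_0$, hence $o=ho$, $\rho o$ and $to$. So it is invariant under $h,\rho,t$, hence under $U$, and is everything.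

**Intersections.** A vertex $v$ lies on $C_x$ exactly when $x$ is an end of $\Pi(v)$. So $C_x\ne C_y$ meet if and only if $x,y$ are adjacent in $T$, and then exactly in the fiber over $xy$, which has $a$ vertices.

**Orientation.** An element of $U$ reversing $\{v_0,v_1\}$ fixes its label $P_C$, so it lies in $P_C$, which preserves the parity of indices; so there is none. Orient $\hat\Gamma$ by the orbit $U(v_0,v_1)$. In $C_0$ the even $v_x$ are tails and the odd ones heads. In $tC_0$ we have $o=a_0=ta_{-q}=tv_{-q\ell}$ by (5), and $-q\ell$ is odd, so $o$ is a head there. By vertex-transitivity, at each vertex the two out-edges have one label and the two in-edges have the other.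

**$\ell$-steps.** Since $2r\ge4\ell$, two vertices are joined by at most one path of length $\ell$ in a given $C_x$. In $C_0$, the vertex $a_i$ is so joined, within $A_0$, exactly to $a_{i\pm1}$. Apply $t$ and (5): if $i=qj+1$, then $ta_{j\pm1}=a_{i\pm q}$. So in $tC_0$ the vertex $a_i$ is joined by a path of length $\ell$ exactly to
$$a_{i\pm q}.\tag{6}$$
This is the pattern with multiplier $q$ announced in Section 4.

## 7. The rotation of $\hat\Gamma$, and two demands on $N$

On a tree of cycles no chain closes up in an essential way, so the rotation attempt of Section 4 should succeed on $\hat\Gamma$. It does, and the result shows what a quotient has to avoid.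

**Lemma 2.** The rule $\hat\theta(go)=g\,a_{\chi(g)}$ defines an automorphism $\hat\theta$ of $\hat\Gamma$. It satisfies
$$\hat\theta(gv_x)=g\,v_{x+\chi(g)\ell}\qquad(g\in U,\ x\in\mathbb Z_{2r}),\tag{7}$$
it reverses the orientation of all edges, and $u\hat\theta u^{-1}=\hat\theta^{\chi(u)}$ for $u\in U$.

**Proof.** The rule is well defined: $gh\,a_{\chi(gh)}=gh\,a_{-\chi(g)}=g\,a_{\chi(g)}$. Put $k=\chi(g)$. For $v_{2j}=\rho^jo$ we get $\hat\theta(g\rho^jo)=g\rho^ja_k=g\,v_{2j+k\ell}$. For $v_{\ell+2j}=\rho^jto$ we get $\hat\theta(g\rho^jto)=g\rho^jt\,a_{kq}=g\rho^ja_{kq^2+1}=g\rho^ja_{k+1}=g\,v_{2j+\ell+k\ell}$. This is (7). So $\hat\theta$ rotates every cycle $gC_0$ by a multiple of $\ell$. In particular it maps edges to edges, preserves every fiber of $\Pi$ and is bijective on it; so it is an automorphism. The amount $\chi(g)\ell$ is odd, so tails and heads are exchanged. Finally, as all values of $\chi$ are among $\pm1,\pm q$ and square to $1$,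
$$u\hat\theta u^{-1}(gv_x)=u\,\hat\theta\big((u^{-1}g)v_x\big)=g\,v_{x+\chi(u)\chi(g)\ell}=\hat\theta^{\chi(u)}(gv_x).\qquad\square$$

So if $N$ is a normal subgroup with $\chi(N)=1$, then $\hat\theta$ commutes with $N$ and acts on the $N$-orbits. If $\hat\Gamma/N$ is a simple graph covered by $\hat\Gamma$ that inherits the orientation, it therefore has an automorphism exchanging tails and heads, and it is useless for us. We must have $\chi(N)\ne1$.

This gives two demands on $N$. It must avoid a given finite set of nontrivial elements, so that short distances and short cycles survive. And it must contain an element $\nu\in K$ with $\lambda(\nu)=1$, so that $\chi(\nu)=q\ne1$. The demands pull in opposite directions. One usually meets the first by intersecting finite-index subgroups, but intersecting with the index-two subgroup $K\cap\ker\lambda$ of $K$ already destroys the second. Section 9 shows how to meet both.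

## 8. Cycles of length $2\ell+2$

To control $\mathrm{Aut}(\Gamma)$ we must recognize the alternating cycles from the bare graph. Call a 2-path (a path with two edges) of $\hat\Gamma$ *straight* if its two edges have the same label, and *turning* otherwise. Counting cycles of one fixed length distinguishes the two kinds.

**Lemma 3.** Let $L=2\ell+2$. Each straight 2-path of $\hat\Gamma$ lies on exactly $2(\ell-1)\ge4$ cycles of length $L$. Each turning 2-path lies on at most $2$ of them.

**Step 1: the shape of a cycle of length $L$.** We show that it consists of two paths of length $\ell$ joined by two single edges. Let $Z$ be such a cycle and $S$ the set of labels of its edges. If $|S|=1$, then $Z=C_x$ has length $2n\ell\ge4\ell>2\ell+2$, a contradiction. The labels of consecutive edges of $Z$ are ends of the same $T$-edge, so they are equal or adjacent in $T$. Hence $S$ spans a finite subtree with at least two vertices, so with at least two leaves.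

Let $x$ be a leaf with neighbor $x'\in S$. Consider a maximal run of consecutive edges of $Z$ labeled $x$. It is a path along $C_x$. It is a proper part of $Z$, with fewer edges than $Z$, so its two ends are distinct. At each end $v$, the next edge of $Z$ is labeled by the other end of $\Pi(v)$, which lies in $S$ and is adjacent to $x$, so it is $x'$. So both ends lie in the fiber over $xx'$, and the length of the run is a positive multiple of $\ell$. Since $2\ell+2<3\ell$, there are exactly two leaves $x,y$, each with exactly one run, of length exactly $\ell$, and exactly two further edges. The two further edges have labels other than $x,y$, so $S$ is the vertex set of a path in $T$ from $x$ to $y$ with at least three vertices.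

Let $E$ and $F$ be the end edges of this path at $x$ and $y$; they are distinct. The two parts of $Z$ connecting the runs each lead from the fiber over $E$ to the fiber over $F$, so each has at least one edge, hence exactly one. The ends of an edge of $\hat\Gamma$ lie over $T$-edges with a common end, which is its label. So $E$ and $F$ share a vertex $c$, $S=\{x,c,y\}$, and both connecting edges are in $C_c$. Thus $Z$ consists of a path of length $\ell$ in $C_x$ from $p$ to $p'$ over $E=xc$, two edges $pu$, $p'u'$ of $C_c$ with $u,u'$ over $F=cy$, and a path of length $\ell$ in $C_y$ from $u$ to $u'$.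

**Step 2: completing a run.** We show the converse: each path of length $\ell$ in a $C_x$ extends to exactly two such $Z$ as a leaf run. Let the path have ends $p,p'$; they lie over one $T$-edge $E=xc$. Moving by $U$, let $c=P_C$, $E=E_0$; then $x=tP_C$. The neighbors in $C_0$ of $v_{i\ell}$ are $v_{i\ell\pm1}$, which lie over $E_1$ and $E_{-1}$, and $E_1\ne E_{-1}$ as $\ell\ge3$. So $F$ must be $E_1$ or $E_{-1}$. We claim that for each of the two there is exactly one $Z$. The element $h$ fixes $P_C$, $E_0$ and $tP_C$ (as $htP_C=z^{-1}tP_C=tz^{-1}P_C=tP_C$) and exchanges $E_{1}$ and $E_{-1}$. So we may assume $F=E_1$.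

By (6), $p=a_i$ and $p'=a_{i+\delta q}$ with $\delta=\pm1$. Their unique neighbors in $C_0$ over $E_1$ are $u=v_{1+i\ell}$ and $u'=v_{1+(i+\delta q)\ell}$. Let $g=\rho^{(1+\ell)/2}$. It maps $v_x\mapsto v_{x+1+\ell}$, $E_0\mapsto E_1$ and $a_k\mapsto v_{1+(k+1)\ell}$. Apply $g$ to (6). The other end of $E_1$ is $y=gtP_C$, and in $C_y$ the vertex $v_{1+m\ell}$ is joined by a path of length $\ell$ exactly to $v_{1+(m\pm q)\ell}$. So $u$ and $u'$ are joined by exactly one path of length $\ell$ in $C_y$. This gives a unique closed walk of the required form. Its vertices are distinct. Inside each of the two paths the interior vertices lie over $T$-edges at $x$ other than $E$, respectively at $y$ other than $F$; and $p,p'$ lie over $E$, while $u,u'$ lie over $F$. These four families of $T$-edges are disjoint, because $x,c,y$ is a path in a tree.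

**Step 3: counting.** Let a straight 2-path with label $x$ lie on a cycle $Z$ of length $L$. The two connecting edges of $Z$ are not consecutive, so the 2-path lies in the leaf run of $Z$ labeled $x$. There are $\ell-1$ paths of length $\ell$ in $C_x$ that contain the 2-path, and by Step 2 two choices of $F$ for each; different choices give different cycles, since $Z$ determines its run labeled $x$ and then $F$. This is $2(\ell-1)$ in total. For a turning 2-path with center $v$ on $Z$, one edge is a connecting edge and the other begins a leaf run at $v$. There are two ways to say which is which. Each determines the leaf run and, by the far end of the connecting edge, the $T$-edge $F$; so each way gives at most one $Z$. $\square$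

## 9. A normal subgroup that meets both demands

**Proposition 4.** For every finite set $F\subset U\setminus\{1\}$ there is a normal subgroup $N$ of finite index in $U$ (of arbitrarily large index) with $N\le K$, $N\cap F=\emptyset$, and containing an element $\nu$ with $\lambda(\nu)=1$.

The idea is the following. The character $\lambda|_K$ is onto $\mathbb Z_2$. If $K$ maps onto a finite *perfect* group $J$, then $\lambda|_K$ cannot factor through $J$, so the kernel contains an element with $\lambda=1$. Its odd powers also have $\lambda=1$. So once we have one good subgroup, we may go deeper along subgroups of *odd* index without losing $\lambda=1$. If the first subgroup is free, deep subgroups of odd index exist: powers of an odd prime suffice. For freeness we need that no torsion is left.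

The element $z=\rho^\ell$ is central in $K$, and $K/\langle z\rangle\cong\mathbb Z_\ell*\mathbb Z_2$. So a finite quotient begins with permutations $s$ and $\tau$ with $s^\ell=\tau^2=1$, and then $z$ has to be put back as a central element. Write $n=em$ with $e\ge2$ a power of $2$ and $m$ odd. The 2-part $e$ of the order of $z$ will be seen in the perfect group, and the odd part in a cyclic group of odd order.

**Recall (darts).** A dart of a multigraph is a half-edge: each edge consists of two darts, each attached to an end of the edge. Given a multigraph, let $\tau$ exchange the two darts of each edge and let $s$ be a permutation whose cycles are the sets of darts at the vertices. For example, take one vertex with three pendant edges, with darts $1,2,3$ at the center and $1',2',3'$ at the leaves, and $s=(1\,2\,3)$. Then $s\tau$ is the 6-cycle $(1\;1'\;2\;2'\;3\;3')$. In general, for a connected multigraph with $V$ vertices and $E$ edges,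
$$\mathrm{cyc}(s\tau)\le E-V+2,\tag{8}$$
where $\mathrm{cyc}$ is the number of cycles, fixed points included. (This is an instance of the genus inequality: Ree; Euler's formula for maps.) To see it, multiply $s$ successively by the $E$ disjoint transpositions of $\tau$, those of a spanning tree first. Multiplication by a transposition merges two cycles if its two points lie in different ones, and splits a cycle otherwise. While we process the spanning tree, the cycles are the dart sets of the components of the forest used so far, so each of the $V-1$ tree edges merges two cycles and one cycle remains. The other $E-V+1$ transpositions each add at most one cycle.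

**Step 1: a multigraph and two permutations.** This step defines $s$ and $\tau$ so that $c=s\tau$ has few, controlled cycles. Let $\mathcal G$ be the following connected multigraph. Its vertices of valency $\ell$ are $u_0,u_1,u_2,u'$, then $p_j,\tilde p_j$ for $1\le j\le e$, and $c_1,\dots,c_M$ with $M=3e-4\ge2$. Their number is $4+2e+3e-4=5e$. The edges between them are

- the triangle $u_0u_1$, $u_1u_2$, $u_2u_0$;
- $u_1u'$ and $u_2p_1$;
- two parallel edges $p_j\tilde p_j$ for each $j$;
- $\tilde p_jp_{j+1}$ for $j<e$;
- $\tilde p_ec_1$, and $c_ic_{i+1}$ for $i<M$.

At most three of these meet at any vertex. All remaining edges are pendant edges to leaves, added so that the listed vertices get valency $\ell$. In particular $u_0$ has $\ell-2\ge1$ pendant edges.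

Let $\Omega$ be the set of darts and $\tau$ as above. Indices of $u_i$ are modulo 3. Let $x_i$ and $y_{i+1}$ be the darts at $u_i$ and $u_{i+1}$ of the edge $u_iu_{i+1}$. Let $p$ be the dart at $u_0$ of a pendant edge and $p'=\tau p$. Let $\alpha_j,\beta_j$ be the darts at $p_j$ of the two parallel edges, and $\alpha_j'=\tau\alpha_j$, $\beta_j'=\tau\beta_j$. Choose $s$ with the dart sets of the vertices as cycles and
$$sy_0=p,\quad sp=x_0,\quad sy_1=x_1,\quad sy_2=x_2,\quad s\beta_j=\alpha_j,\quad s\alpha_j'=\beta_j'.$$
These conditions are compatible with one cycle at each vertex: at $u_0$ they prescribe $y_0\mapsto p\mapsto x_0$ among $\ell\ge3$ darts, and at the other vertices involved they prescribe one step among $\ell\ge3$ darts. Then $s$ has order $\ell$ and fixes the darts at leaves, and $\tau$ has no fixed points.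

Let $E,V$ be the numbers of edges and vertices and $d=|\Omega|=2E$. The independent cycles of $\mathcal G$ are the triangle and the $e$ digons, so $E-V+1=1+e$, that is, $E=V+e$. Counting darts, $5e\ell+(V-5e)=2E$. So $E=5e(\ell-1)-e=e(5\ell-6)$. In particular $e\mid E$, $E$ is even, and $d\ge36$. (For $a=4$, $\ell=3$: $e=2$, ten cubic vertices, six leaves, $E=18$, $d=36$.)

Now $c=s\tau$ maps $x_0\mapsto sy_1=x_1\mapsto sy_2=x_2\mapsto sy_0=p\mapsto sp'=p'\mapsto sp=x_0$, and $\alpha_j\mapsto s\alpha_j'=\beta_j'\mapsto s\beta_j=\alpha_j$. So $c$ has the 5-cycle $F_1=(x_0\,x_1\,x_2\,p\,p')$ and the 2-cycles $D_j=(\alpha_j\,\beta_j')$, $1\le j\le e$. By (8), $\mathrm{cyc}(c)\le e+2$. As $5+2e<d$, there is exactly one further cycle, of length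
$$f=d-5-2e=10e\ell-14e-5 .$$
It is odd, and it is not divisible by $5$, because it is congruent to $e$ modulo $5$.

**Step 2: $\langle s,\tau\rangle=\mathrm{Alt}(\Omega)$.** We need a large simple group. Let $H=\langle s,\tau\rangle$; it is transitive because $\mathcal G$ is connected. The permutation $c^{2f}$ is trivial outside $F_1$, and $5\nmid2f$, so some power of it is the 5-cycle $\gamma$ that equals $c$ on $F_1$ and is trivial elsewhere. Let $B$ be a block of $H$ with $|B|>1$; after translation, $B\cap F_1\ne\emptyset$. Suppose $\gamma B\neq B$. Then $B\cap\gamma B=\emptyset$, so $B$ contains no fixed point of $\gamma$, so $B\subseteq F_1$, and its translates under $\langle\gamma\rangle$ partition $F_1$. Hence $|B|=5$ and $B=F_1=\gamma B$, a contradiction. So $\gamma B=B$ and $F_1\subseteq B$. As $p$ and $\tau p=p'$ are in $B$, $\tau B=B$. As $sp'=p'$, $sB=B$. So $B=\Omega$, and $H$ is primitive. By Jordan's theorem (a primitive group containing a cycle of prime length fixing at least three points contains the alternating group; Dixon–Mortimer, *Permutation Groups*, Thm 3.3E), $H\ge\mathrm{Alt}(\Omega)$. Finally $s$ has odd order and $\tau$ is a product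 of $E$ transpositions with $E$ even, so both are even.

**Step 3: chirality.** This step prepares invariance under $\sigma$, which inverts $\rho$. *There is no $\delta\in\mathrm{Sym}(\Omega)$ with $\delta s\delta^{-1}=s^{-1}$ and $\delta\tau\delta^{-1}=\tau$.* Such a $\delta$ permutes the cycles of $s$ and of $\tau$, so it induces an automorphism of $\mathcal G$. The only cycles of $\mathcal G$ are the triangle and the digons, so $\delta$ preserves the triangle. Delete the edges of the triangle: the components of $u_0,u_1,u_2$ contain $1$, $2$ and $5e-3\ge7$ vertices that have valency $\ell$ in $\mathcal G$. So $\delta$ fixes each $u_i$, hence each edge of the triangle, hence the darts $x_1$ and $y_1$ at $u_1$. Then $s^{-1}y_1=\delta s\delta^{-1}y_1=\delta sy_1=\delta x_1=x_1=sy_1$, so $s^2y_1=y_1$. But $y_1$ lies in an $s$-cycle of odd length $\ell\ge3$, a contradiction.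

**Step 4: a monomial action of $K$.** Here we put back $z$, up to its 2-part $e$. The wreath product $\mathbb Z_e\wr\mathrm{Sym}(\Omega)$ is the group of permutations $(\omega,x)\mapsto(\pi\omega,x+g(\omega))$ of $\Omega\times\mathbb Z_e$. (For $|\Omega|=2$, $e=2$ it is the dihedral group of order 8.) As $\ell$ is odd there is $\kappa\in\mathbb Z_e$ with $\kappa\ell=1$. Choose $b:\Omega\to\mathbb Z_e$ with
$$b(\omega)+b(\tau\omega)=1+n/2\ \text{ for all }\omega,\qquad b(\alpha_1)=1,\qquad b(\beta_1')=0,$$
which is possible since $\alpha_1$ and $\beta_1'$ belong to different edges. Put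
$$f_1(\rho):(\omega,x)\mapsto(s\omega,x+\kappa),\qquad f_1(t):(\omega,x)\mapsto(\tau\omega,x+b(\omega)).$$
Then $f_1(\rho)^\ell$ is $(\omega,x)\mapsto(\omega,x+1)$ and $f_1(t)^2$ is $(\omega,x)\mapsto(\omega,x+1+n/2)$. The first commutes with everything in the wreath product, and its $n$-th power is trivial as $e\mid n$. So the relations of $K$ hold, and we have a homomorphism $f_1:K\to\bar G:=f_1(K)$ with $f_1(z):(\omega,x)\mapsto(\omega,x+1)$.

Let $D=\bar G\cap\mathbb Z_e^\Omega$ be the subgroup acting trivially on $\Omega$. Then $\bar G/D=\mathrm{Alt}(\Omega)$, and $\bar G$ acts on $D$ by conjugation, permuting the coordinates through $\mathrm{Alt}(\Omega)$: $(\mu w)_{\mu\omega}=w_\omega$. Let $S_0=\{w\in\mathbb Z_e^\Omega:\sum_\omega w_\omega=0\}$ and let $\epsilon_i$ be the standard basis vectors of $\mathbb Z_e^\Omega$.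

**Step 5: $D=S_0$, and $\bar G$ is perfect.** The total shift $\sum_\omega g(\omega)$ is a homomorphism $\mathbb Z_e\wr\mathrm{Sym}(\Omega)\to\mathbb Z_e$. It maps $f_1(\rho)$ to $d\kappa=0$ and $f_1(t)$ to $E(1+n/2)=0$, as $e\mid E$. So $D\le S_0$.

For the converse we need one vector in $D$ with entries of both parities; parity makes sense in $\mathbb Z_e$ as $e$ is even. Now $f_1(\rho t)$ maps $(\omega,x)$ to $(c\omega,x+b(\omega)+\kappa)$, and all cycle lengths $5,2,f$ of $c$ divide $10f$. So $w=f_1(\rho t)^{10f}\in D$. On $F_1$ its entries are $2f\sum_{F_1}(b+\kappa)$, which is even. On $D_1$ they are $5f(b(\alpha_1)+b(\beta_1')+2\kappa)=5f(1+2\kappa)$, which is odd. Hence there are $\omega_1,\omega_2$ with $w_{\omega_1}-w_{\omega_2}$ odd.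

Let $\mu$ be a 3-cycle on $\omega_1,\omega_2$ and a third point $\omega_3$. The vector $w'=w-\mu w\in D$ is supported on these three points, one of its entries is $\pm(w_{\omega_1}-w_{\omega_2})$, which is odd, and its sum is $0$. So exactly two of the three entries are odd. Let $w'_i$ be odd and $w'_j$ even among them. Take $\omega_4,\omega_5$ outside $\{\omega_1,\omega_2,\omega_3\}$ and the even permutation $\mu'=(i\,j)(\omega_4\,\omega_5)$. Then
$$w'-\mu'w'=(w'_i-w'_j)(\epsilon_i-\epsilon_j)\in D.$$
The coefficient is odd, so it is a unit of $\mathbb Z_e$, and $\epsilon_i-\epsilon_j\in D$. By 2-transitivity of $\mathrm{Alt}(\Omega)$ all such differences are in $D$; they generate $S_0$. So $D=S_0$.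

For distinct $i,j,k$ choose $g\in\mathrm{Alt}(\Omega)$ fixing $j$ and mapping $i$ to $k$. Then $\epsilon_i-\epsilon_k=(\epsilon_i-\epsilon_j)-g(\epsilon_i-\epsilon_j)$ lies in $[D,\bar G]$. So $D\le\bar G'$. As $\bar G/D=\mathrm{Alt}(\Omega)$ is perfect, $\bar G$ is perfect.

**Step 6: making the kernel $\sigma$-invariant.** A normal subgroup of $K$ is normal in $U=K\rtimes\langle h\rangle$ exactly when it is $\sigma$-invariant, so we use $f_1$ and $f_1\sigma$ together. Let
$$J=\{(f_1(k),f_1(\sigma k)):k\in K\}\le\bar G\times\bar G .$$
It projects onto both factors. We claim that $J=\bar G\times\bar G$. Otherwise, by Goursat's lemma, there are proper normal subgroups $R_1,R_2$ of $\bar G$ and an isomorphism $\bar G/R_1\to\bar G/R_2$ with $f_1(k)R_1\mapsto f_1(\sigma k)R_2$. Since $\bar G/D$ is simple, $R_iD$ is $D$ or $\bar G$. If $R_iD=\bar G$, then $\bar G/R_i\cong D/(D\cap R_i)$ is abelian, and since $\bar G$ is perfect, $R_i=\bar G$, a contradiction. So $R_i\le D$. Then $D/R_i$ is the soluble radical of $\bar G/R_i$, because it is abelian and the quotient by it is nonabelian simple. The isomorphism respects radicals, so it induces an automorphism of $\bar G/D=\mathrm{Alt}(\Omega)$.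 This automorphism maps $s\mapsto s^{-1}$ and $\tau\mapsto\tau$, since $\sigma\rho=\rho^{-1}$, $\sigma t=z^{-1}t$ and $f_1(z)\in D$. As $d\ge7$, it is conjugation by some $\delta\in\mathrm{Sym}(\Omega)$, contradicting Step 3.

So $J$ is perfect. Let $N_1=\ker f_1\cap\ker(f_1\sigma)$, so $K/N_1\cong J$. If $\lambda$ were trivial on $N_1$, it would induce a homomorphism from $J$ onto $\mathbb Z_2$; this is impossible. So $N_1$ contains $\nu_1$ with $\lambda(\nu_1)=1$. As $\sigma^2=1$, $N_1$ is $\sigma$-invariant.

**Step 7: removing torsion.** Now the odd part $m$ of the order of $z$ is taken care of. Let $f_2:K\to\mathbb Z_{m\ell}$, $\rho\mapsto2$, $t\mapsto\ell$. The relations hold, since $2n\ell\equiv0$ and $2\ell(1+n/2)=2\ell+\ell n\equiv2\ell$ modulo $m\ell$. We have $f_2\sigma=-f_2$, because $f_2(\rho^{-\ell}t)=-2\ell+\ell=-\ell$. And $f_2(z)=2\ell$ has order $m$, since $m$ is odd. Put $N_0=N_1\cap\ker f_2$. It is normal in $K$ and $\sigma$-invariant, so normal in $U$, and has finite index. It contains $\nu_0=\nu_1^{m\ell}$, and $\lambda(\nu_0)=1$ because $m\ell$ is odd.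

We claim that $N_0$ is torsion-free. A torsion element of the amalgam $K$ is conjugate into $\langle\rho\rangle$ or $\langle z,t\rangle$, and $N_0$ is normal, so it suffices to look at these subgroups. If $\rho^j\in N_0$, then $s^j=1$, so $\ell\mid j$ and $\rho^j=z^i$ for some $i$. From $f_1$ we get $e\mid i$, from $f_2$ we get $m\mid i$; so $n=em$ divides $i$ and $\rho^j=1$. This also covers the elements $z^i$. An element $tz^i$ acts on $\Omega$ as $\tau\ne1$, so it is not in $N_0$.

The vertex stabilizers of $U$ on its Bass–Serre tree are finite. So $N_0$ acts freely on this tree, without inversions, and is a free group. It has finite rank, as a subgroup of finite index in a finitely generated group. It is infinite, being torsion-free and containing $\nu_0\ne1$.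

**Step 8: going deep in odd index.** Finally we avoid $F$. Let $p$ be an odd prime, $\gamma_1=N_0$ and $\gamma_{i+1}=[\gamma_i,N_0]\gamma_i^p$, where $\gamma_i^p$ is generated by the $p$-th powers. These subgroups are characteristic in $N_0$. Their index in $N_0$ is a power of $p$: if $\gamma_i$ has finite index, it is finitely generated, and $\gamma_i/\gamma_{i+1}$ is an elementary abelian $p$-group. Free groups are residually finite $p$-groups (Iwasawa; see Robinson, *A Course in the Theory of Groups*, 6.1.9). If $M\trianglelefteq N_0$ has $p$-power index, the corresponding series of the finite $p$-group $N_0/M$ strictly descends to $1$, so $\gamma_i\le M$ for large $i$. Hence $\bigcap_i\gamma_i=1$. As the $\gamma_i$ decrease and $F$ is finite, $\gamma_i\cap F=\emptyset$ for all large $i$.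

Take $N=\gamma_i$ for such an $i$. It is characteristic in $N_0$, so normal in $U$; it has finite index and lies in $K$. It contains $\nu=\nu_0^{[N_0:N]}$, and $\lambda(\nu)=1$ because $[N_0:N]$ is odd. The indices are unbounded: otherwise the series would become constant, its last term would be $\bigcap_i\gamma_i=1$ and would have finite index in the infinite group $N_0$. $\square$

## 10. The quotient graphs $\Gamma=\hat\Gamma/N$

Let $R=2r+2$ and $F=\{u\in U:u\ne1,\ d(o,uo)\le R\}$, where $d$ is the distance in $\hat\Gamma$. The set $F$ is finite, since $\hat\Gamma$ is locally finite and the stabilizer of $o$ has order $2$. Take $N$ and $\nu$ as in Proposition 4, and put $G=U/N$, $\Gamma=\hat\Gamma/N$. For a vertex $v=go$ and $1\ne\mu\in N$,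
$$d(v,\mu v)=d(o,g^{-1}\mu g\,o)>R.\tag{9}$$
In words: distinct vertices of one $N$-orbit are far apart. So adjacent vertices, and distinct neighbors of a vertex, lie in different $N$-orbits. Hence $\Gamma$ has no loops and no multiple edges, and $\hat\Gamma\to\Gamma$ is a covering. The graph $\Gamma$ is finite, connected and tetravalent.

**Step 1: $G$ acts half-arc-transitively on $\Gamma$.** The action is transitive on vertices and edges. It is faithful: if $gN$ acts trivially, then $go\in No$, so $gN\in N\langle h\rangle/N$. But $h$ exchanges $Nv_1$ and $Nv_{-1}$, which are distinct by (9), since $0<d(v_1,v_{-1})\le2$. So $gN$ is trivial. Suppose $gN$ reverses the edge $\{Nv_0,Nv_1\}$. After multiplying $g$ by an element of $N$ we have $gv_0=v_1$ and $gv_1=\mu v_0$ with $\mu\in N$. Since $v_1=gv_0$ is adjacent to both $v_0$ and $gv_1=\mu v_0$, we get $d(v_0,\mu v_0)\le2$, so $\mu=1$. Then $g$ reverses $\{v_0,v_1\}$, which is impossible by Section 6.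

**Step 2: $\mathrm{rad}_G(\Gamma)=r$ and $\mathrm{att}_G(\Gamma)=a$.** The vertices of a $C_y$ are at distance at most $r$ from each other, so by (9) the image of $C_y$ is a $2r$-cycle. It is alternating for the orientation $G(Nv_0,Nv_1)$ by Section 6. These images cover all edges, and an alternating cycle is determined by any of its edges. So they are exactly the $G$-alternating cycles, and the radius is $r$. Two distinct intersecting ones are images of some $C_x,C_y$ that share a vertex. If $v\in C_x$ and $\mu v\in C_y$ with $\mu\in N$, then $d(v,\mu v)\le r+r$, so $\mu=1$ by (9). Hence the images meet in exactly $|C_x\cap C_y|=a$ vertices.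

**Step 3: cycles of length $L=2\ell+2$ survive.** Note that $L\le R$. *The $L$-cycles through a 2-path of $\hat\Gamma$ correspond bijectively to the $L$-cycles through its image in $\Gamma$.* The vertices of an $L$-cycle of $\hat\Gamma$ are pairwise $N$-inequivalent by (9), so its image is an $L$-cycle. Conversely, lift an $L$-cycle of $\Gamma$, starting along the given 2-path at its first vertex $v$. The lift ends at some $\mu v$ with $d(v,\mu v)\le L\le R$, so $\mu=1$ and the lift is closed; it is a cycle since its vertices have distinct images. Lifts are unique, which gives the bijection.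

**Step 4: automorphisms permute the alternating cycles.** Call a 2-path of $\Gamma$ straight if it is contained in an alternating cycle; these are the images of the straight 2-paths of $\hat\Gamma$. (The image of a turning 2-path has one in-edge and one out-edge at its center.) By Step 3 and Lemma 3, a straight 2-path of $\Gamma$ lies on at least $4$ cycles of length $L$, any other 2-path on at most $2$. So every element of $B:=\mathrm{Aut}(\Gamma)$ maps straight 2-paths to straight 2-paths. At each vertex, every edge is in exactly one straight 2-path centered there. Hence $B$ permutes the alternating cycles.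

## 11. Why $\mathrm{Aut}(\Gamma)$ is not arc-transitive

We write $v_x,a_i,C_0$ also for the images in $\Gamma$, and $A_0=\{a_i\}=C_0\cap tC_0$.

**Step 1: rigidity.** This step says that an automorphism is determined by little. *An element of $B$ that preserves $C_0$ and fixes at least three vertices of $C_0$ is trivial.* A nontrivial symmetry of a cycle fixes at most two of its vertices, so the element is the identity on $C_0$. Suppose it is the identity on an alternating cycle $C$, and let the alternating cycle $C'\ne C$ meet $C$. It fixes a vertex of $C\cap C'$ and preserves $C$, so it preserves the only other alternating cycle through that vertex, $C'$. It fixes $a\ge4$ vertices of $C'$, so it is the identity on $C'$. By connectedness it is trivial.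

**Step 2: a rotation, if $B$ is arc-transitive.** We suppose that $B$ is arc-transitive and recover the rotation of Section 4. There is $\beta\in B$ interchanging $v_0$ and $v_1$. It preserves the alternating cycle $C_0$ that contains $v_0v_1$, so $\beta v_x=v_{1-x}$ on $C_0$. Then $h\beta:v_x\mapsto v_{x-1}$, and $\theta:=(h\beta)^{-\ell}\in B$ satisfies $\theta v_x=v_{x+\ell}$. In particular $\theta a_i=a_{i+1}$. By Step 1, $\theta$ has order $a$. As $\theta$ preserves $C_0$ and maps $a_0$ to $a_1$, it maps $tC_0$, the other alternating cycle through $a_0$, to the other one through $a_1$, which is again $tC_0$.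

**Step 3: $G$ normalizes $\langle\theta\rangle$ and acts on it by $\chi$.** We compute the conjugates of $\theta$ by the generators. Both sides of $\rho\theta\rho^{-1}=\theta$ preserve $C_0$ and agree on it, so the equation holds by Step 1; the same argument gives $h\theta h=\theta^{-1}$. Next, $t^2\in P_C$, so $t$ interchanges $C_0$ and $tC_0$; as $\theta$ preserves $tC_0$, the element $t\theta t^{-1}$ preserves $C_0$. On $A_0$ we have $t:a_i\mapsto a_{qi+1}$, hence $t^{-1}:a_j\mapsto a_{q(j-1)}$ because $q^2=1$. So $t\theta t^{-1}$ maps
$$a_j\mapsto a_{q(j-1)}\mapsto a_{q(j-1)+1}\mapsto a_{(j-1)+q+1}=a_{j+q}.$$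
Thus $t\theta t^{-1}\theta^{-q}$ preserves $C_0$ and fixes the $a\ge4$ vertices of $A_0$; by Step 1, $t\theta t^{-1}=\theta^q$. Comparing with (4), the action of $U$ on $\langle\theta\rangle\cong\mathbb Z_a$ by conjugation, through $U\to G\le B$, is exactly $\chi$.

**Step 4: the contradiction.** The subgroup $N$ is trivial in $G$, so it acts trivially on $\langle\theta\rangle$, that is, $\chi(N)=1$. But $\nu\in N\le K$ has $\chi(\nu)=q^{\lambda(\nu)}=q=1+a/2\ne1$ in $\mathbb Z_a$. This contradiction shows that $B$ is not arc-transitive.

**Proof of Theorem A.** The group $B=\mathrm{Aut}(\Gamma)$ contains $G$, so it is transitive on vertices and edges, and it is not arc-transitive. So $\Gamma$ is a half-arc-transitive graph. By Section 1, a $B$-orbit on arcs has $|E(\Gamma)|$ elements; it contains a $G$-orbit, which has the same size. So $B$ and $G$ define the same orientations and the same alternating cycles, and Section 10, Step 2 gives $\mathrm{rad}(\Gamma)=r$ and $\mathrm{att}(\Gamma)=a$. Since $N$ can be chosen of arbitrarily large index and $|V(\Gamma)|=|G|/2$, infinitely many such graphs arise. $\square$
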